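# A flow of mean dimension zero whose metric mean dimension is infinite in every metric

Two numbers measure how many parameters per unit of time are needed to describe an orbit of a dynamical system. Mean dimension is topological: it asks for the dimension of a polyhedron into which the space can be mapped with small fibers. Metric mean dimension is metric: it counts small balls. The second number depends on a metric, and the question of these notes is whether the metric can always be chosen so that the two numbers agree. The answer is no. We start with one shift space and one metric, where everything can be done by hand.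

## 1. A shift space that is thin for dimension and large in the product metric

Let $S$ be a homeomorphism of a compact metrizable space $Y$, and let $\rho$ be a metric on $Y$ compatible with the topology. Put $\rho_L(y,y')=\max_{0\le k<L}\rho(S^ky,S^ky')$.

**Definition ($\varepsilon$-embedding, Widim).** A continuous map $f$ from a compact metric space $(Y,\rho)$ to a finite simplicial complex $P$ is an $\varepsilon$-embedding if $f(y)=f(y')$ implies $\rho(y,y')<\varepsilon$. $\mathrm{Widim}_\varepsilon(Y,\rho)$ is the least $\dim P$ for which such an $f$ exists. For example, the projection of $[0,1]\times[0,\varepsilon/2]$ to $[0,1]$ is an $\varepsilon$-embedding, so Widim at scale $\varepsilon$ does not see a direction of size $\varepsilon/2$.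

**Definition (the two dimensions, for one homeomorphism).**
$$\mathrm{mdim}(Y,S)=\lim_{\varepsilon\to0}\lim_{L\to\infty}\frac{\mathrm{Widim}_\varepsilon(Y,\rho_L)}{L}.$$
Let $N(\rho_L,\delta)$ be the least number of open sets of $\rho_L$-diameter $<\delta$ that cover $Y$. The lower metric mean dimension is
$$\liminf_{\delta\to0}\frac1{\log(1/\delta)}\lim_{L\to\infty}\frac{\log N(\rho_L,\delta)}{L},$$
and the upper one has $\limsup$ in place of $\liminf$.

The limits in $L$ exist by subadditivity. For Widim, if $f$ and $f'$ are $\varepsilon$-embeddings for $\rho_L$ and $\rho_{L'}$, then $(f,f'\circ S^L)$ is one for $\rho_{L+L'}$. For $\log N$, intersect a cover with a shifted one. Mean dimension does not depend on the choice of $\rho$; metric mean dimension does.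

*Example.* Let $Y=[-1,1]^{\mathbb Z}$ with the shift and $\rho(x,x')=\sup_i2^{-|i|}|x_i-x_i'|$. If $2^{-r}<\varepsilon$, the projection to the coordinates $-r,\dots,L-1+r$ is an $\varepsilon$-embedding for $\rho_L$, so $\mathrm{mdim}\le1$. The cube of the coordinates $0,\dots,L-1$ (others $0$) has opposite faces at $\rho_L$-distance at least $2$, so $\mathrm{Widim}_\varepsilon\ge L$ for $\varepsilon\le2$ by Lebesgue's covering theorem, and $\mathrm{mdim}=1$. Points with coordinates $0,\dots,L-1$ in $\{-1,-1+\delta,-1+2\delta,\dots\}$ give $N(\rho_L,\delta)\ge(2/\delta)^L$. Covering $[-1,1]$ by at most $5/\delta$ open intervals of length $\frac34\delta$, in each coordinate $-r,\dots,L-1+r$ with $2^{-r}<\delta<1$, gives $N(\rho_L,\delta)\le(5/\delta)^{L+2r}$. So the metric mean dimension is also $1$ in this metric.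

Now we build a system for which the two numbers are very different. Put
$$K=2^{18},\qquad w_j=2^{25+j},\qquad N_j=j\,w_j\qquad(j\ge2).$$
The sizes matter only later. We shall use
$$(1+4K)\sum_{j\ge2}\frac1{w_j}\le 2^{21}\cdot2^{-25}=\frac1{16},\qquad \frac{w_j}{N_j}=\frac1j\to0,\qquad N_j>w_j. \tag{1}$$

Divide $[-1,1]$ into $2j$ intervals of length $1/j$, and each of these into $N_j$ equal subintervals, numbered $0,\dots,N_j-1$ from left to right. Let $\Theta^j_\omega$, $0\le\omega<N_j$, be the union of the interiors of the $2j$ subintervals numbered $\omega$. The sets $\Theta^j_\omega$ are open. For fixed $j$ they are pairwise disjoint in $\omega$. The components of $[-1,1]\setminus\Theta^j_\omega$ have length at most $1/j$. Define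
$$X=\Big\{x\in[-1,1]^{\mathbb Z}:\ \forall j\ge2,\ \forall u\in\mathbb Z:\ \#\{0\le\omega<N_j:\ x_{u+\omega}\in\Theta^j_\omega\}\le w_j\Big\}.$$
In words: in a window of length $N_j$ the $\omega$-th symbol should avoid the $\omega$-th family of tiny holes, with at most $w_j=N_j/j$ exceptions. $X$ is closed, because the $\Theta^j_\omega$ are open and so "at least $w_j+1$ hits" is an open condition. It is shift-invariant. It contains every constant sequence, because a constant lies in at most one $\Theta^j_\omega$ for each $j$.

**Lemma 1 (collapsing a line).** Let $j\ge2$ and let $I$ be a set of $H$ consecutive integers. There is a continuous map $f_I:X\to\Pi_I$ into a finite complex with $\dim\Pi_I\le\lceil H/N_j\rceil w_j$ such that $f_I(x)=f_I(x')$ implies $|x_i-x'_i|\le1/j$ for all $i\in I$.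

*Proof.* Let $g^j_\omega:[-1,1]\to[0,2j]$ be the continuous nondecreasing function that is constant and integer-valued on each component of $[-1,1]\setminus\Theta^j_\omega$ and increases affinely by $1$ on each of the $2j$ intervals of $\Theta^j_\omega$. If $g^j_\omega(s)=g^j_\omega(s')$ is not an integer, then $s=s'$. If it is an integer, $s$ and $s'$ lie in the same component of the complement, so $|s-s'|\le1/j$.

For $x\in X$ and $u\in\mathbb Z$ the point $(g^j_\omega(x_{u+\omega}))_{0\le\omega<N_j}\in[0,2j]^{N_j}$ has at most $w_j$ non-integer coordinates. So it lies in the $w_j$-skeleton of the subdivision of $[0,2j]^{N_j}$ into unit cubes. Cover $I$ by $\lceil H/N_j\rceil$ consecutive windows of length $N_j$, and let $f_I$ collect these points for all the windows. The target is a product of $\lceil H/N_j\rceil$ such skeleta. $\square$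

**Proposition 1 (the easy case).** Let $Y=X^{\mathbb N}$, $\mathbb N=\{1,2,\dots\}$, with points $y=(y_n(i))$ and the shift $S$ in $i$.

(a) $\mathrm{mdim}(Y,S)=0$.

(b) For $\rho(y,y')=\sup_{n,i}2^{-n-|i|}|y_n(i)-y'_n(i)|$ the lower metric mean dimension is $+\infty$.

*Proof of (a).* Let $\varepsilon>0$. There are $n_0,r,\eta$ such that $|y_n(i)-y_n'(i)|<\eta$ for $n\le n_0$, $|i|\le r$ implies $\rho(y,y')<\varepsilon/2$. Take $j$ with $1/j<\eta$, and apply Lemma 1 to the rows $1,\dots,n_0$ with $I=\{-r,\dots,L-1+r\}$. The resulting map is an $\varepsilon$-embedding for $\rho_L$, so $\mathrm{Widim}_\varepsilon(Y,\rho_L)\le n_0\lceil(L+2r)/N_j\rceil w_j$. Divide by $L$ and let $L\to\infty$: the limit is at most $n_0w_j/N_j=n_0/j$. Here $n_0$ depends only on $\varepsilon$, while $j$ can be as large as we like.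

*Proof of (b).* For $j_0\ge2$ let $C=C_{j_0}$ be the set of multiples of $2^{-25-j_0}$ in $[0,1/j_0^2)$. We claim $C^{\mathbb Z}\subset X$.

- Let $j\le j_0$. The first $w_j$ subintervals of $[0,1/j]$ fill $[0,w_j/(jN_j)]=[0,1/j^2]\supset C$. So a point of $C$ can lie in $\Theta^j_\omega$ only for $\omega<w_j$, and a window contains at most $w_j$ hits.
- Let $j\ge j_0$. The endpoints of the subintervals of level $j$ are all the multiples of $1/(jN_j)=1/(j^22^{25+j})$ in $[-1,1]$. A multiple of $2^{-25-j_0}$ is one of these. Since $\Theta^j_\omega$ contains no endpoint, there are no hits.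

Moreover $|C|\ge2^{25+j_0}/j_0^2$, and distinct points of $C$ differ by at least $2^{-25-j_0}$. Fix $a\in\mathbb N$, let $\delta\le2^{-a-27}$, and let $j_0\ge2$ be the largest integer with $2^{-a-25-j_0}\ge\delta$. Consider the points $y$ whose entries $y_n(i)$, $n\le a$, $0\le i<L$, are in $C$ and whose other entries are $0\in C$. They lie in $Y$, and any two of them are at $\rho_L$-distance at least $2^{-a}2^{-25-j_0}\ge\delta$. Hence $N(\rho_L,\delta)\ge|C|^{aL}$. Since $2^{25+j_0}>2^{-a-1}/\delta$ and $j_0\le\log_2(1/\delta)$,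
$$\frac{\log N(\rho_L,\delta)}{L}\ge a\Big(\log\frac1\delta-(a+1)\log2-2\log\log_2\frac1\delta\Big).$$
Divide by $\log(1/\delta)$ and let $\delta\to0$: the liminf is at least $a$, for every $a$. $\square$

What changes if $\rho$ is an arbitrary compatible metric? Part (a) did not care. Part (b) collapses, at an exact place. For a general $\rho$ we know only that $|y_n(0)-y'_n(0)|\ge\eta$ implies $\rho(y,y')\ge\omega_n(\eta)$ for some function $\omega_n>0$. If, say, $\omega_n(2^{-25-j})$ is no better than $2^{-j^2}$, the count $|C_j|^{aL}$ is available only at scale $\delta=2^{-j^2}$, and the ratio it gives is about $aj/j^2\to0$.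

This is a real danger, since the points we counted form a totally disconnected set, and such sets can be remetrized at will. On $\{0,1\}^{\mathbb N}$ let $\rho(x,x')=\lambda_n$, where $n$ is the first index at which $x\ne x'$. If $\lambda_{n+1}<\delta\le\lambda_n$, exactly $2^n$ sets are needed. With $\lambda_n=2^{-n}$ the ratio $\log N/\log(1/\delta)$ tends to $1$; with $\lambda_n=2^{-n^2}$ it is at most $1/n$ and tends to $0$. A lower bound valid for all metrics must use connectedness, in other words topology; and the only topological invariant computed so far, the mean dimension, is zero.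

## 2. Flows, potentials, and the theorem

Let $\mathcal X$ be a compact metrizable space with a continuous action $T:\mathbb R^d\times\mathcal X\to\mathcal X$, $(u,x)\mapsto T^ux$, and let $\varphi:\mathcal X\to\mathbb R$ be continuous. For a compatible metric $\mathbf d$ and $L>0$ put
$$\mathbf d_L(x,y)=\sup_{u\in[0,L)^d}\mathbf d(T^ux,T^uy),\qquad \varphi_L(x)=\int_{[0,L)^d}\varphi(T^ux)\,du.$$

**Definition (mean dimension with potential).** For a finite simplicial complex $P$ and $p\in P$ let $\dim_pP$ be the maximum dimension of the simplices of $P$ containing $p$. For instance, if $P$ is a triangle with a segment attached at a vertex, then $\dim_pP=1$ at interior points of the segment and $2$ at the common vertex. For a compact metric space $(\mathcal X,\mathbf d)$ and a continuous $\psi:\mathcal X\to\mathbb R$ let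
$$\mathrm{Widim}_\varepsilon(\mathcal X,\mathbf d,\psi)=\inf\Big\{\max_{x\in\mathcal X}\big(\dim_{f(x)}P+\psi(x)\big)\Big\},$$
the infimum over all finite simplicial complexes $P$ and all $\varepsilon$-embeddings $f:\mathcal X\to P$. Then
$$\mathrm{mdim}(\mathcal X,T,\varphi)=\lim_{\varepsilon\to0}\Big(\lim_{L\to\infty}\frac{\mathrm{Widim}_\varepsilon(\mathcal X,\mathbf d_L,\varphi_L)}{L^d}\Big).$$
The limits are known to exist, and the value does not depend on $\mathbf d$.

**Definition (upper metric mean dimension with potential).** Let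
$$\#(\mathcal X,\mathbf d,\psi,\varepsilon)=\inf\Big\{\sum_{i=1}^n(1/\varepsilon)^{\sup_{U_i}\psi}:\ \mathcal X=U_1\cup\dots\cup U_n\text{ an open cover, }\mathrm{diam}(U_i,\mathbf d)<\varepsilon\ \forall i\Big\},$$
$$\overline{\mathrm{mdim}}_{\mathrm M}(\mathcal X,T,\mathbf d,\varphi)=\limsup_{\varepsilon\to0}\frac1{\log(1/\varepsilon)}\lim_{L\to\infty}\frac{\log\#(\mathcal X,\mathbf d_L,\varphi_L,\varepsilon)}{L^d},$$
where the limit in $L$ is known to exist. For $\psi=0$, $\#$ is the covering number; for a constant $\psi=c$ it is $(1/\varepsilon)^c$ times the covering number.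

The problem, from Masaki Tsukamoto, "Variational principle for mean dimension with potential of $\mathbb R^d$-actions: I", arXiv:2310.03989 (2023), is to prove or disprove the following: for every such $T$ and every continuous $\varphi$ there is a compatible metric $\mathbf d$ with $\mathrm{mdim}(\mathcal X,T,\varphi)=\overline{\mathrm{mdim}}_{\mathrm M}(\mathcal X,T,\mathbf d,\varphi)$. It is false for every $d\ge1$.

**Theorem.** For every $d\ge1$ there is a continuous action $T$ of $\mathbb R^d$ on a compact metrizable space $\mathcal X$ such that for every continuous $\varphi:\mathcal X\to\mathbb R$ and every compatible metric $\mathbf d$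
$$\min\varphi\le\mathrm{mdim}(\mathcal X,T,\varphi)\le\max\varphi,\qquad \liminf_{\varepsilon\to0}\frac1{\log(1/\varepsilon)}\lim_{L\to\infty}\frac{\log\#(\mathcal X,\mathbf d_L,\varphi_L,\varepsilon)}{L^d}=+\infty.$$
In particular $\mathrm{mdim}(\mathcal X,T,\varphi)<\infty=\overline{\mathrm{mdim}}_{\mathrm M}(\mathcal X,T,\mathbf d,\varphi)$ for all $\mathbf d,\varphi$, and $\mathrm{mdim}(\mathcal X,T,0)=0$.

## 3. The suspension of the shift and its mean dimension

**The space.** Let $Y=X^{\mathbb N\times\mathbb Z^{d-1}}$, with points $y=(y_n(g,i))$, $n\in\mathbb N$, $g\in\mathbb Z^{d-1}$, $i\in\mathbb Z$, where each line $y_n(g,\cdot)$ lies in $X$. (For $d=1$, $\mathbb Z^{d-1}$ is one point and $Y$ is the space of Proposition 1.) Index $\mathbb Z^d$ by pairs $k=(i,g)$, write $y_n(k)=y_n(g,i)$, and let $(S^{k'}y)_n(k)=y_n(k+k')$. Then $Y$ is a closed $S$-invariant subset of $\mathbb K:=[-1,1]^{\mathbb N\times\mathbb Z^d}$, on which $S$ is also defined.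

Let $\mathcal X=(\mathbb R^d\times Y)/\!\sim$, where $(t,y)\sim(t-k,S^ky)$ for $k\in\mathbb Z^d$, and $T^u[t,y]=[t+u,y]$. As a small example of this construction, if $d=1$ and $Y$ were two points exchanged by $S$, the quotient would be the circle $\mathbb R/2\mathbb Z$ with the translation flow.

The group $\mathbb Z^d$ acts on $\mathbb R^d\times Y$ properly, since it moves the first coordinate by translations. So the quotient is Hausdorff and second countable. It is the image of $[0,1]^d\times Y$, hence compact, hence metrizable. The quotient map is open and $T$ commutes with the $\mathbb Z^d$-action, so $T$ is a continuous action. The map $y\mapsto[0,y]$ embeds $Y$, and $T^k[0,y]=[k,y]=[0,S^ky]$ for $k\in\mathbb Z^d$.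

**Step 1: reduce $\mathbf d_L$ to finitely many coordinates.** Let $\mathbf d$ be compatible and $\varepsilon>0$. By uniform continuity of $(t,y)\mapsto[t,y]$ on $[0,1]^d\times Y$ there are $n_0,r\in\mathbb N$ and $\eta>0$ such that $|y_n(k)-y'_n(k)|<\eta$ for $n\le n_0$, $k\in\{-r,\dots,r\}^d$ implies $\mathbf d([t,y],[t,y'])<\varepsilon/2$ for all $t\in[0,1]^d$. Let $L\in\mathbb N$, $t\in[0,\frac32)^d$, $u\in[0,L)^d$, and $k=\lfloor t+u\rfloor\in\{0,\dots,L+1\}^d$. Then $T^u[t,y]=[t+u-k,S^ky]$ with $t+u-k\in[0,1)^d$. Hence
$$|y_n-y'_n|<\eta\text{ on }B_L:=\{-r,\dots,L+1+r\}^d\ (n\le n_0)\ \Longrightarrow\ \mathbf d_L([t,y],[t,y'])<\varepsilon\quad(t\in[0,\tfrac32)^d).\tag{2}$$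

**Step 2: collapse $Y$.** Take $j\ge2$ with $1/j<\eta$, and apply Lemma 1 with $I=\{-r,\dots,L+1+r\}$ to the lines $(n,g)$, $n\le n_0$, $g\in\{-r,\dots,L+1+r\}^{d-1}$. This gives a continuous $f:Y\to\Pi$ into a finite complex with
$$\dim\Pi\le D_L:=n_0(L+2r+2)^{d-1}\Big\lceil\frac{L+2r+2}{N_j}\Big\rceil w_j,$$
such that $f(y)=f(y')$ implies $|y_n-y'_n|\le1/j<\eta$ on $B_L$ for $n\le n_0$.

**Step 3: glue over the torus.** The map $f$ lives on $Y$, and $\mathcal X$ is only locally a product, so we use $2^d$ charts. For $\beta\in\{0,1\}^d$ let $Q_\beta=\prod_l(\frac{\beta_l}2,\frac{\beta_l}2+1)\subset(0,\frac32)^d$. It maps homeomorphically onto an open $U_\beta\subset\mathbb T^d=\mathbb R^d/\mathbb Z^d$, the set of $t$ with $t_l\ne\frac{\beta_l}2$ mod $1$ for all $l$. These sets cover $\mathbb T^d$, since no $t_l$ equals both $0$ and $\frac12$ mod $1$. Let $(\lambda_\beta)$ be a subordinate partition of unity and $\pi:\mathcal X\to\mathbb T^d$ the projection. Over $U_\beta$ each $z\in\mathcal X$ is uniquely $[t_\beta,y_\beta]$ with $t_\beta\in Q_\beta$, and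 $t_\beta,y_\beta$ are continuous in $z$. Map
$$z\mapsto\big(\pi(z),(\lambda_\beta(\pi z)\cdot f(y_\beta))_\beta\big)\in\mathbb T^d\times\prod_\beta C\Pi,$$
where $C\Pi$ is the cone, $\lambda_\beta$ is the cone coordinate, and the $\beta$-entry is the apex if $\lambda_\beta(\pi z)=0$. The map is continuous: where $\lambda_\beta\to0$ the entry tends to the apex, whatever $f(y_\beta)$ does. If $z,z'$ have the same image, choose $\beta$ with $\lambda_\beta(\pi z)>0$. Then $t_\beta=t'_\beta$ and $f(y_\beta)=f(y'_\beta)$, so $\mathbf d_L(z,z')<\varepsilon$ by (2). Hence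
$$\mathrm{Widim}_\varepsilon(\mathcal X,\mathbf d_L,0)\le d+2^d(D_L+1),\qquad \lim_{L\to\infty}\frac{\mathrm{Widim}_\varepsilon(\mathcal X,\mathbf d_L,0)}{L^d}\le\frac{2^dn_0w_j}{N_j}=\frac{2^dn_0}{j}.$$
Here $n_0$ depends only on $\varepsilon$ and $j$ is arbitrarily large, so $\mathrm{mdim}(\mathcal X,T,0)=0$.

**Step 4: add the potential.** We have $L^d\min\varphi\le\varphi_L\le L^d\max\varphi$ and $\dim_pP\ge0$. So $L^d\min\varphi\le\mathrm{Widim}_\varepsilon(\mathcal X,\mathbf d_L,\varphi_L)\le\mathrm{Widim}_\varepsilon(\mathcal X,\mathbf d_L,0)+L^d\max\varphi$, and $\min\varphi\le\mathrm{mdim}(\mathcal X,T,\varphi)\le\max\varphi$. This is the first half of the Theorem.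

## 4. Reduction to covering numbers of $Y$

For a compatible metric $\rho$ on $Y$ let $\rho_L(y,y')=\max_{k\in\{0,\dots,L-1\}^d}\rho(S^ky,S^ky')$, and let $N(\rho_L,\delta)$ be the least number of open sets of $\rho_L$-diameter $<\delta$ covering $Y$.

**Proposition 2.** For every compatible metric $\rho$ on $Y$ and every $c>0$ there is $\delta_0\in(0,1)$ such that $\log N(\rho_L,\delta)\ge cL^d\log(1/\delta)$ for all $0<\delta<\delta_0$ and all integers $L\ge1$.

**Proposition 2 implies the Theorem.** Let $\mathbf d$ be compatible on $\mathcal X$ and $\rho=\mathbf d|_Y$. For integer $L$ we have $\rho_L\le\mathbf d_L$ on $Y$, because $\{0,\dots,L-1\}^d\subset[0,L)^d$ and $T^k$ restricts to $S^k$. So an open cover of $\mathcal X$ by sets of $\mathbf d_L$-diameter $<\delta$ restricts to an open cover of $Y$ by sets of $\rho_L$-diameter $<\delta$, and at least $N(\rho_L,\delta)$ of its members are nonempty. For $\delta<1$ each nonempty member contributes at least $(1/\delta)^{L^d\min\varphi}$. Hence for $\delta<\delta_0(\rho,c)$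
$$\log\#(\mathcal X,\mathbf d_L,\varphi_L,\delta)\ge L^d\min\varphi\,\log\frac1\delta+\log N(\rho_L,\delta)\ge(c+\min\varphi)L^d\log\frac1\delta.\tag{3}$$
Since $c$ is arbitrary, the liminf in the Theorem is $+\infty$. $\square$

Three things can be read off.

1. With this one action the equality fails for every $\varphi$ and every $\mathbf d$. For $\varphi=0$ the two values are $0$ and $\infty$.
2. It fails also with $\liminf$ in place of $\limsup$ in the metric mean dimension. More quantitatively, by (3) with $\varphi=0$, for every $\mathbf d$ and $c$ there is $\delta_0>0$ with $\log\#(\mathcal X,\mathbf d_L,0,\delta)\ge cL^d\log(1/\delta)$ for all $\delta<\delta_0$ and all integers $L\ge1$.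
3. The $\mathbb Z^d$-system $(Y,S)$ behaves the same way. Its mean dimension is $0$: use the collapsing map of Step 2 on the box $\{-r,\dots,L-1+r\}^d$, where no gluing is needed. Its lower metric mean dimension is $+\infty$ for every compatible metric, by Proposition 2. So the analogous statement for $\mathbb Z^d$-actions without further hypotheses is false too.

Everything now rests on Proposition 2.

## 5. Snapping a cube in an arbitrary metric, and where this fails for $Y$

How does one bound covering numbers from below in a metric about which nothing is known? For a fixed cube there is a clean method, and it is the sensible first thing to try.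

**Lemma 2 (warm-up).** For every compatible metric $\rho$ on $Q=[-1,1]^m$ there is $\delta_0>0$ such that $N(\rho,\delta)\ge\delta^{-m/4}$ for $0<\delta<\delta_0$.

*Proof.* Lipschitz functions for $\rho$ are dense in $C(Q)$ (Stone–Weierstrass: they form an algebra containing the constants and the functions $\rho(\cdot,x_0)$, which separate points). So there are $\Lambda$-Lipschitz $b_n$ with $|b_n(x)-x_n|\le\frac1{16}$, $n\le m$. Suppose $U_1,\dots,U_M$ is a cover by nonempty open sets of diameter $<\delta$ with $M<\delta^{-m/4}$, and pick $x_\tau\in U_\tau$. Choose thresholds $\theta_1,\dots,\theta_m$ independently and uniformly in $[\frac14,\frac34]$. For a fixed $x$, the probability that $\big||b_n(x)|-\theta_n\big|\le\sqrt\delta$ for all $n$ is at most $(4\sqrt\delta)^m$. By a union bound, the probability that this happens for some $x_\tau$ is at most $\delta^{-m/4}(4\sqrt\delta)^m=(4\delta^{1/4})^m<1$ for small $\delta$. Fix thresholds for which it does not happen. For $x\in U_\tau$ the numbers $b_n(x),b_n(x_\tau)$ differ by at most $\Lambda\delta$.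 So if $\delta+\Lambda\delta\le\sqrt\delta$, no $x\in Q$ has $\big||b_n(x)|-\theta_n\big|\le\delta$ for all $n$.

Let $\kappa(t)=0$ for $t\le-\delta$, $1$ for $t\ge\delta$, affine in between, and $\Psi_n(x)=\mathrm{sgn}(b_n(x))\,\kappa(|b_n(x)|-\theta_n)$. If $\delta<\frac1{16}$, this is continuous, since $\Psi_n=0$ for $b_n$ near $0$, and $\Psi_n=\pm1$ where $x_n=\pm1$. Each $\Psi(x)$ has some coordinate in $\{-1,0,1\}$, so $\Psi$ misses $x^*=(\frac12,\dots,\frac12)$. Compose $\Psi$ with a retraction $Q\setminus\{x^*\}\to\partial Q$. The result is a map $Q\to\partial Q$ which on $\partial Q$ equals $\Psi$, and $\Psi|_{\partial Q}$ is homotopic to the identity inside $\partial Q$ by $(1-s)x+s\Psi(x)$. So the identity of the sphere $\partial Q$ is null-homotopic, which is false. $\square$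

Keep three features: few cover sets, random thresholds, and *snapping* coordinates to $\{-1,0,1\}$ to land in a low-dimensional complex.

Now try it on $Y$. We would want a map of a cube of dimension about $aL^d$ into $Y$ with opposite faces separated by the functions $b_n(S^ky)$, for a fixed finite family $b_1,\dots,b_a$, so that $\Lambda$ and hence $\delta_0$ do not depend on $L$. This cannot exist. Opposite faces would be at $\rho_L$-distance at least some $\varepsilon>0$ independent of $L$, because the $b_n$ are Lipschitz; Lebesgue's theorem would give $\mathrm{Widim}_\varepsilon(Y,\rho_L)\ge aL^d$; and this contradicts mean dimension zero. Every purely topological, time-by-time attempt stops here.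

What such an attempt does not use is that $\rho_L$ is built from *one* metric moved around by the shift. The numbers $b_n(S^ky)$ are produced from $y$ equivariantly, while the collapsing map of Lemma 1 cuts time into windows and is not equivariant. So we restrict to points that are $p$-periodic in the first direction, $p$ a prime, and use $\mathbb Z/p$-topology. We take a large sphere $E$ of $p$-periodic points in the ambient space $\mathbb K$, with free $\mathbb Z/p$-action, although only a part $E'$ of it lies in $Y$. Under the assumption of a small cover we construct an equivariant map from $E$ into a free complex of dimension less than that of $E$, which is impossible. Near $E'$ the map comes from snapping. Away from $E'$ some constraint of $X$ is violated, and the violated constraints give an equivariant map into a complex of small dimension: since the $\Theta^j_\omega$ are disjoint, each site votes for at most one window, so few windows can be violated.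

One more obstacle appears. Equivariance of the thresholds means $\theta_{i\alpha}(\gamma e)=\theta_{i+1,\alpha}(e)$, where $\gamma$ is the shift, $i\in\mathbb Z/p$ and $\alpha$ is the row. Thresholds that do not depend on $e$, as in Lemma 2, would have to be constant in $i$: only $m$ random numbers for $pm$ sites. At a point with $|v_{i\alpha}|=\frac12$ at all sites, all are bad with probability about $(4\sqrt\delta)^m$, while the number of cover sets will be allowed to be $\delta^{-pm/16}$. For $p\ge8$ the union bound says nothing. So the thresholds must depend on $e$, equivariantly, with about $pm$ degrees of randomness at every single $e\in E'$. They cannot be random functions of $e$ alone in the obvious linear way: if $e$ consists of a single frequency $\cos(2\pi i/p)$, any shift-commuting linear image of it lives in a space of dimension $2$ per row. The remedy is to add extra rows to the test points, *context rows*, whose spectrum is rich for every $e$, and to read the thresholds from them.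

## 6. Free complexes, Fourier coordinates, Gaussian facts

Let $G=\mathbb Z/p$, $p$ prime, with generator $\gamma$. A finite free $G$-simplicial complex is a finite simplicial complex with a simplicial $G$-action such that no point of its realization is fixed by a nontrivial element. Since $p$ is prime, a point fixed by one nontrivial element is fixed by all of $G$. *Example.* The complex with vertex set $\mathbb Z/p$ whose simplices are the nonempty sets of at most $r<p$ vertices, with $G$ acting by translation, is free: the smallest simplex containing a fixed point would be $G$-invariant, hence all of $\mathbb Z/p$.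

The join $Q_1*\dots*Q_k$ has as simplices the unions of simplices, possibly empty but not all empty, of the $Q_i$. Its points are $\sum t_ix_i$ with $t_i\ge0$, $\sum t_i=1$, $x_i\in|Q_i|$ (irrelevant if $t_i=0$). For example, two points joined with two points is a circle. We have $\dim(Q_1*\dots*Q_k)+1=\sum(\dim Q_i+1)$. A join of free complexes is free, since a fixed point has fixed components $x_i$ where $t_i>0$. Continuous functions $t_i$ on a space together with continuous maps $\{t_i>0\}\to|Q_i|$ define a continuous map to the join of finite complexes: the barycentric coordinate at a vertex of $Q_i$ is continuous where $t_i>0$ and is bounded by $t_i$.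

**(F1) Dold's theorem** (A. Dold, *Simple proofs of some Borsuk–Ulam results*, 1983; Matoušek, *Using the Borsuk–Ulam Theorem*, Thm 6.2.6). If $G\neq1$ is a finite group, $Z$ an $n$-connected $G$-space and $Q$ a finite free $G$-simplicial complex with $\dim Q\le n$, there is no continuous $G$-map $Z\to Q$. For $G=\mathbb Z/2$ and $Z$ a sphere with the antipodal map this is the Borsuk–Ulam theorem.

**(F2) Gaussian concentration.** If $f$ is $1$-Lipschitz on Euclidean space and $g$ is a standard Gaussian vector, then $\mathbb P(f(g)\ge\mathbb Ef(g)+t)\le e^{-t^2/2}$ for $t\ge0$.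

**(F3) Davidson–Szarek.** For a real $N\times n$ matrix ($N\ge n$) with i.i.d. $N(0,1)$ entries and $t\ge0$, $\mathbb P(\sigma_{\max}\ge\sqrt N+\sqrt n+t)\le e^{-t^2/2}$ and $\mathbb P(\sigma_{\min}\le\sqrt N-\sqrt n-t)\le e^{-t^2/2}$.

**Fourier coordinates.** $G$ acts on functions on $\mathbb Z/p$ by $(\gamma v)_i=v_{i+1}$. For odd $p$ let $F=\{1,\dots,\frac{p-1}2\}$; so $p=2|F|+1\le3|F|$. Put $\chi_s(i)=e^{2\pi\sqrt{-1}\,si/p}$ and, for $v\in\mathbb R^{\mathbb Z/p}$, $\hat v(s)=\sqrt{2/p}\sum_iv_i\overline{\chi_s(i)}$, $s\in F$. Since the frequencies $\pm s$ contribute conjugate terms,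
$$v_i=\mathrm{mean}(v)+\sqrt{\tfrac2p}\sum_{s\in F}\mathrm{Re}(\hat v(s)\chi_s(i)),\qquad \sum_{s\in F}|\hat v(s)|^2=\|v-\mathrm{mean}(v)\|_2^2\le\|v\|_2^2.\tag{4}$$
So $(\mathrm{Re}\,\hat v(s),\mathrm{Im}\,\hat v(s))_{s\in F}$ are orthonormal coordinates on $W=\{v:\sum_iv_i=0\}$, and $\gamma$ multiplies $\hat v(s)$ by $e^{2\pi\sqrt{-1}\,s/p}$. For $v=(v_{i\alpha})$ with $\alpha$ in a finite set $B$, write $\hat v(s)\in\mathbb C^B$. By (4),
$$\#\{s\in F:|\hat v(s)|\ge\lambda\}\le\|v\|_2^2/\lambda^2.\tag{5}$$

## 7. The sphere $E$ and the assumption to be refuted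

Fix $\rho$ and $c$. Choose $a\in\mathbb N$ with $a\ge32c$. Choose functions $b_n:Y\to\mathbb R$, $1\le n\le a+4Ka$, all $\Lambda_0$-Lipschitz for $\rho$, with
$$|b_n(y)-y_n(0,0)|\le\tfrac1{256}\qquad(y\in Y).\tag{6}$$
This is possible by the density of Lipschitz functions in $C(Y)$, proved as in Lemma 2. The constant $\Lambda_0$ depends only on $\rho$ and $a$. Suppose that
$$N(\rho_L,\delta)<\delta^{-cL^d}\quad\text{for some integer }L\ge1\text{ and some }\delta<1.$$
We derive a contradiction if $\delta$ is smaller than a constant depending only on $\Lambda_0$, not on $L$.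

**Sizes.** Let $J=\{0,\dots,L-1\}^{d-1}$, $m=a|J|$, $q=4m$, $l=Kq=4Km$, and
$$A=\{1,\dots,a\}\times J,\qquad B=\{a+1,\dots,a+4Ka\}\times J,\qquad |A|=m,\quad |B|=l.$$
The lines indexed by $A$ carry the sphere; those indexed by $B$ are the context. Let $p$ be a prime with $p\ge\max(L,29)$.

**A cover for time $p$.** We need control along a whole period. Take a cover realizing $N(\rho_L,\delta)$, shift it by $0,L,2L,\dots$ in the first coordinate direction, $\lceil p/L\rceil\le2p/L$ times, and form all intersections. This gives an open cover $U_1,\dots,U_M$ of $Y$ with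
$$\rho(S^{(i,g)}y,S^{(i,g)}y')<\delta\quad(y,y'\in U_\tau,\ 0\le i<p,\ g\in J),\qquad M\le\delta^{-cL^d\cdot2p/L}=\delta^{-2cp|J|}\le\delta^{-pm/16}.\tag{7}$$

**The sphere.** Let $E=\{e=(e_{i\alpha})\in W^A:\max|e_{i\alpha}|=1\}$. It is the boundary of the polytope $W^A\cap[-1,1]^{\mathbb Z/p\times A}$, so it is homeomorphic to a sphere of dimension $(p-1)m-1=2|F|m-1$. $G$ acts by linear symmetries of the polytope. The action is free: a point fixed by a nontrivial element is constant in $i$, and as it sums to zero it is $0\notin E$. $G$ acts simplicially on the barycentric subdivision of $E$. No simplex is mapped to itself by a nontrivial element: the vertices of a simplex are barycenters of a chain of faces of distinct dimensions, dimensions are preserved, so the simplex would be fixed pointwise.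

## 8. Context with a rich spectrum

**Claim 1.** There is a continuous $G$-map $x'':E\to[-1,1]^{\mathbb Z/p\times B}$ such that for every $e\in E$
$$\#\{s\in F:\ |\widehat{x''}(s)|\ge\sqrt l/16\}\ge(\tfrac34-\tfrac1{16})|F|.$$

Step (a) makes enough frequencies nonzero; step (b) spreads them over $l$ rows, so that all values become bounded without losing the frequencies; step (c) clips to $[-1,1]$.

**Step (a): an equivariant map into nonvanishing spectra.** Let $h_0=\lceil\frac34|F|\rceil$, and let $\Omega\subset(\mathbb C^q)^F$ be the set of $Z=(Z(s))_{s\in F}$ with at least $h_0$ nonzero $Z(s)$. $\gamma$ acts by $e^{2\pi\sqrt{-1}\,s/p}$ on $Z(s)$. The complement of $\Omega$ is the union of the finitely many linear subspaces $\{Z(s)=0\ \forall s\in F_0\}$ with $|F_0|=r_0:=|F|-h_0+1\ge|F|/4$. Their real codimension is $2qr_0\ge2m|F|$, since $q=4m$.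

*$\Omega$ is $(2qr_0-2)$-connected.* It is nonempty. Let $k\le2qr_0-2$. Since $\Omega$ is open, a map $S^k\to\Omega$ is homotopic in $\Omega$ to a map that is linear on each simplex of a fine triangulation. Extend this map to the disk by coning to a point $c'$. Let $V$ be one of the subspaces and $\Delta$ the image of a simplex, so $\Delta\cap V=\emptyset$. If $(1-\tau)c'+\tau x\in V$ with $x\in\Delta$, then $\tau<1$, so $c'\in V+\mathrm{span}\,\Delta$, a subspace of dimension at most $\dim V+k+1$. As $k+1<2qr_0$, this is less than the dimension of the whole space. So a generic $c'$ avoids all these subspaces, and the extension stays in $\Omega$.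

Now $2qr_0-2\ge2m|F|-2=\dim E-1$. So there is a $G$-map $E\to\Omega$, $e\mapsto Z$. Build it by induction over skeleta of the barycentric subdivision: on one simplex of each $G$-orbit extend from the boundary, and translate by $G$. This is consistent because no simplex is mapped to itself.

Let $\mu_0>0$ be the $h_0$-th largest of the $|Z(s)|$, and
$$\hat Z(s)=\sqrt q\,\frac{Z(s)}{\max(|Z(s)|,\mu_0)}.$$
This is continuous and equivariant in $e$, $|\hat Z(s)|\le\sqrt q$, and equality holds for at least $h_0$ values of $s$.

**Step (b): spreading by a random matrix.** We have $\hat Z(e)\in\mathcal P:=\{(\hat Z(s))_{s\in F}:|\hat Z(s)|\le\sqrt q\ \forall s\}$. As functions of $i$, these could have large peaks. For $s\in F$ let $R(s)$ be independent real $l\times q$ matrices with i.i.d. $N(0,1)$ entries and rows $R_\alpha(s)$, $\alpha\in B$. For $\hat Z\in\mathcal P$ let $z=z(\hat Z)\in W^B$ have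
$$\hat z_\alpha(s)=R_\alpha(s)\cdot\hat Z(s)/\sqrt q,\qquad\text{and let}\qquad \Phi(\hat Z)=\Big(\sum_{i,\alpha}(|z_{i\alpha}|-4)_+^2\Big)^{1/2},$$
the Euclidean distance from $z$ to $[-4,4]^{pl}$. We show that $R$ can be chosen with

- (i) $\sigma_{\min}(R(s))\ge\frac12\sqrt l$ and $\sigma_{\max}(R(s))\le\frac32\sqrt l$ for all $s\in F$;
- (ii) $\Phi(\hat Z)\le\frac1{28}\sqrt{pl}$ for all $\hat Z\in\mathcal P$.

*Probability of (i).* We have $\sqrt q=\sqrt l/512\le\sqrt l/4$. By (F3) with $t=\sqrt l/4$, (i) holds for a given $s$ with probability at least $1-2e^{-l/32}\ge\frac12$, as $l\ge2^{20}$. So it holds for all $s$ with probability at least $2^{-|F|}$.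

*One fixed $\hat Z$.* By (4), $z_{i\alpha}=\sqrt{2/(pq)}\sum_sR_\alpha(s)\cdot\mathrm{Re}(\hat Z(s)\chi_s(i))$ is a centered Gaussian of variance at most $\frac2{pq}|F|q=2|F|/p\le1$. For a standard Gaussian $g$,
$$\mathbb E(|g|-4)_+^2=\frac2{\sqrt{2\pi}}e^{-8}\int_0^\infty t^2e^{-4t-t^2/2}\,dt\le\frac2{\sqrt{2\pi}}e^{-8}\cdot\frac1{32}<10^{-5},$$
and a smaller variance only decreases this. So $\mathbb E\Phi^2\le10^{-5}pl$ and $\mathbb E\Phi\le\frac1{56}\sqrt{pl}$. Also, $z$ is linear in $R$ with
$$\|z\|_2^2=\sum_{\alpha,s}|R_\alpha(s)\cdot\hat Z(s)|^2/q\le\sum_{\alpha,s}|R_\alpha(s)|^2,$$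
so $\Phi$ is $1$-Lipschitz in $R$. By (F2),
$$\mathbb P\Big(\Phi\ge(\tfrac1{56}+\tfrac1{112})\sqrt{pl}\Big)\le\exp\Big(-\frac{pl}{2\cdot112^2}\Big)=\exp\Big(-qp\,\frac K{25088}\Big).$$

*All $\hat Z$ at once.* Let $\varepsilon'=\frac1{224}$. A ball of radius $\sqrt q$ in $\mathbb R^{2q}$ has an $\varepsilon'\sqrt q$-net of at most $(1+2/\varepsilon')^{2q}\le(3/\varepsilon')^{2q}$ points. Taking products over $s\in F$, there is a net $\mathcal N\subset\mathcal P$ with $|\mathcal N|\le(3/\varepsilon')^{2q|F|}\le672^{qp}$ such that each $\hat Z\in\mathcal P$ has $\hat Z'\in\mathcal N$ with $|\hat Z(s)-\hat Z'(s)|\le\varepsilon'\sqrt q$ for all $s$. Under (i), $\|z-z'\|_2^2\le\sum_s\frac94l\varepsilon'^2\le(2\varepsilon'\sqrt{pl})^2$, so $\Phi(\hat Z)\le\Phi(\hat Z')+\frac1{112}\sqrt{pl}$. The probability that some net point has $\Phi\ge(\frac1{56}+\frac1{112})\sqrt{pl}$ is at most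
$$\exp\big(qp(\ln672-K/25088)\big)\le e^{-3qp}<2^{-|F|},$$
because $\ln672<6.6$ and $K/25088>10.4$. (This is what dictates $K=2^{18}$.) Since (i) has probability at least $2^{-|F|}$, some $R$ satisfies (i) and has no bad net point; then (ii) holds, because $\frac1{56}+\frac1{112}+\frac1{112}=\frac1{28}$.

**Step (c): clipping.** Fix such an $R$ and put $x''_{i\alpha}(e)=\frac14\max(-4,\min(4,z_{i\alpha}))$ with $z=z(\hat Z(e))$. This is continuous and $[-1,1]$-valued. It is equivariant, because $R(s)$ commutes with multiplication by $e^{2\pi\sqrt{-1}\,s/p}$, which on $W^B$ is the shift. Write $4x''=z-\mathrm{exc}$, with $\|\mathrm{exc}\|_2^2=\Phi^2\le pl/784$. By (5), $|\widehat{\mathrm{exc}}(s)|\ge\sqrt l/4$ for at most $16p/784\le\frac{48}{784}|F|\le|F|/16$ values of $s$. For the at least $h_0\ge\frac34|F|$ values with $|\hat Z(s)|=\sqrt q$, (i) gives $|\hat z(s)|\ge\sqrt l/2$. For all of these except at most $|F|/16$, $4|\widehat{x''}(s)|\ge\sqrt l/2-\sqrt l/4=\sqrt l/4$. This is Claim 1. $\square$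

## 9. Test points and what the metric reads from them

For $e\in E$ define $y(e)\in\mathbb K$ by
$$y_n(g,i)=e_{i,(n,g)}\ ((n,g)\in A),\qquad y_n(g,i)=x''_{i,(n,g)}(e)\ ((n,g)\in B),\qquad y_n(g,i)=0\text{ otherwise},$$
with $i$ taken mod $p$. Then $e\mapsto y(e)$ is continuous and $y(\gamma e)=S^{(1,0)}y(e)$. Let $E'=\{e\in E:y(e)\in Y\}$, a closed $G$-invariant set.

The functions $b_n$ are given on $Y$ only; extend them continuously to $\mathbb K$ by Tietze's theorem, with no Lipschitz control off $Y$. For $e\in E$ and $i\in\mathbb Z/p$ put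
$$v_{i\alpha}=b_n(S^{(i,g)}y(e))\ (\alpha=(n,g)\in A),\qquad \tilde x_{i\alpha}=b_n(S^{(i,g)}y(e))\ (\alpha=(n,g)\in B).$$
These are well defined because $y(e)$ is $p$-periodic in the first direction, and they are continuous and $G$-equivariant in $e$. So $v$ is the metric's version of $e$, and $\tilde x$ its version of $x''$.

For $e\in E'$, (6) gives $|v_{i\alpha}-e_{i\alpha}|\le\frac1{256}$ and $|\tilde x_{i\alpha}-x''_{i\alpha}|\le\frac1{256}$. Hence $\|\tilde x-x''\|_2^2\le pl/2^{16}$, and by (5) $|(\tilde x-x'')^\wedge(s)|\ge\sqrt l/32$ for at most $2^{10}p/2^{16}=p/64\le|F|/16$ values of $s$. With Claim 1,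
$$e\in E'\ \Longrightarrow\ \#\{s\in F:\ |\hat{\tilde x}(s)|\ge\sqrt l/32\}\ge\tfrac58|F|.\tag{8}$$

## 10. Random equivariant thresholds

Let $\xi(s)=\xi_1(s)+\sqrt{-1}\,\xi_2(s)$, $s\in F$, where the $\xi_1(s),\xi_2(s)$ are independent real $m\times l$ standard Gaussian matrices. Let $\zeta=\zeta(e)\in W^A$ be given by $\hat\zeta(s)=\xi(s)\hat{\tilde x}(s)/\sqrt l$. Let $\mathrm{tri}:\mathbb R\to[-1,1]$ be the $1$-Lipschitz triangle wave, affine of slope $\pm1$ on each $I_k=[2k-1,2k+1]$, and
$$\theta_{i\alpha}=\tfrac12+\tfrac14\mathrm{tri}(\zeta_{i\alpha})\in[\tfrac14,\tfrac34].$$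
Once $\xi$ is fixed, $\theta$ is continuous and equivariant in $e$. Let $\mathcal G$ be the event that $\|\xi(s)\|\le6\sqrt l$ for all $s$. By (F3) with $t=\sqrt l$, applied to the $l\times m$ transposes of $\xi_1(s),\xi_2(s)$, each of these has norm at most $\sqrt l+\sqrt m+\sqrt l\le3\sqrt l$ with probability at least $1-e^{-l/2}$. So $\mathbb P(\mathcal G)\ge(1-2e^{-l/2})^{|F|}\ge2^{-|F|}$.

**Claim 2.** There is an absolute constant $C_2\ge1$ such that for every $e\in E'$, every $\nu>0$ with $C_2\nu<1$, and every $\Sigma\subset\mathbb Z/p\times A$ with $|\Sigma|\ge pm/2$,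
$$\mathbb P\big(\,\big||v_{i\alpha}|-\theta_{i\alpha}\big|\le\nu\ \ \forall(i,\alpha)\in\Sigma\big)\le2^{pm/2}(C_2\nu)^{|\Sigma|-pm/2}.$$

*Proof.* Here $e$, hence $v$ and $\tilde x$, is fixed; only $\xi$ is random.

**Step 1: the law of $\zeta$.** The vectors $\zeta_{\cdot\alpha}$, $\alpha\in A$, are independent, because the rows of $\xi(s)$ are. By rotation invariance of complex Gaussians each is a Gaussian vector in $W$ with independent coordinates $\mathrm{Re}\,\hat\zeta_\alpha(s),\mathrm{Im}\,\hat\zeta_\alpha(s)\sim N(0,|\hat{\tilde x}(s)|^2/l)$. By (8) its covariance is at least $\sigma^2\Pi_U$, where $\sigma=\frac1{32}$ and $\Pi_U$ is the orthogonal projection of $\mathbb R^{\mathbb Z/p}$ to a subspace $U$ with $\dim U\ge\frac58(p-1)$. So $\mathrm{codim}\,U\le\frac38p+\frac58\le\frac p2$, hence $\mathrm{codim}\,U\le\lfloor p/2\rfloor$.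

**Step 2: independent randomness on a subset of the sites of a row.** Fix $\alpha$, let $\Sigma_\alpha=\{i:(i,\alpha)\in\Sigma\}$, and suppose $t:=|\Sigma_\alpha|-\lfloor p/2\rfloor>0$. The compression of $\Pi_U$ to $\mathbb R^{\Sigma_\alpha}$ is $I-D$, where $D$ is the compression of $\Pi_{U^\perp}$; so $0\le D\le I$ and $\mathrm{rank}\,D\le\lfloor p/2\rfloor$. Hence $\ker D$ contains a subspace $W_0$ of dimension $t$, and $I-D\ge\Pi_{\ker D}\ge\Pi_{W_0}$. So the covariance of $\zeta_{\Sigma_\alpha,\alpha}$ is at least $\sigma^2\Pi_{W_0}$, and this vector has the law of $\zeta'+\eta$ with $\zeta',\eta$ independent Gaussians, $\eta\sim N(0,\sigma^2\Pi_{W_0})$.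

Let $A_0$ be a $|\Sigma_\alpha|\times t$ matrix whose columns form an orthonormal basis of $W_0$. By Cauchy–Binet, $\sum_{\Sigma'}\det((A_0)_{\Sigma'})^2=\det(A_0^{\mathsf T}A_0)=1$, the sum over $\Sigma'\subset\Sigma_\alpha$ with $|\Sigma'|=t$. So some $\Sigma'$ has $|\det(A_0)_{\Sigma'}|^2\ge\binom{|\Sigma_\alpha|}t^{-1}\ge2^{-p}$. Now $\eta_{\Sigma'}=(A_0)_{\Sigma'}\eta_0$ with $\eta_0\sim N(0,\sigma^2I_t)$. Since $\|(A_0)_{\Sigma'}\|\le1$, the density of $\eta_{\Sigma'}$ at $x$ is at most $2^{p/2}(2\pi\sigma^2)^{-t/2}e^{-|x|^2/2\sigma^2}$, that is, $2^{p/2}$ times the density of $t$ independent $N(0,\sigma^2)$ variables. Conditioning on $\zeta'$, the probability of the event on $\Sigma_\alpha$ is at most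
$$2^{p/2}\prod_{i\in\Sigma'}\sup_{x\in\mathbb R}\mathbb P(N(x,\sigma^2)\in J_i),\qquad J_i=\big\{\tau:\big|\tfrac12+\tfrac14\mathrm{tri}(\tau)-|v_{i\alpha}|\big|\le\nu\big\}.$$

**Step 3: one site.** On $I_k$ the function $\frac12+\frac14\mathrm{tri}$ is affine of slope $\pm\frac14$, so $J_i\cap I_k$ is empty or an interval of length at most $8\nu$. Let $f$ be a unimodal density with mode in $I_{k_0}$. For $k\ge k_0+2$, $f$ is nonincreasing on $I_{k-1}\cup I_k$, so $\sup_{I_k}f=f(2k-1)\le\frac12\int_{I_{k-1}}f$; symmetrically $\sup_{I_k}f\le\frac12\int_{I_{k+1}}f$ for $k\le k_0-2$. Hence $\sum_k\sup_{I_k}f\le3\sup f+\frac12$, and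
$$\mathbb P(N(x,\sigma^2)\in J_i)\le C_2\nu,\qquad C_2=8\Big(\frac3{\sigma\sqrt{2\pi}}+\frac12\Big).$$

**Step 4: all rows.** In all cases, including $t\le0$, the event on row $\alpha$ has probability at most $2^{p/2}(C_2\nu)^{(|\Sigma_\alpha|-\lfloor p/2\rfloor)_+}$. Multiply over the $m$ independent rows and use $\sum_\alpha(|\Sigma_\alpha|-\lfloor p/2\rfloor)_+\ge|\Sigma|-pm/2$ and $C_2\nu<1$. $\square$

**Claim 3.** If $\delta$ is small enough, depending only on $\Lambda_0$, there is a choice of $\xi$ such that for all $e\in E'$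
$$\#\{(i,\alpha)\in\mathbb Z/p\times A:\ \big||v_{i\alpha}(e)|-\theta_{i\alpha}(e)\big|\le\delta\}\le h':=\tfrac{13}{16}pm.$$

*Proof.* **Step 1: representatives.** For each $U_\tau$ of (7) meeting $y(E')$ pick $e_\tau\in E'$ with $y(e_\tau)\in U_\tau$. Let $\nu=\sqrt\delta$ with $C_2\sqrt\delta<1$, and $h=\lceil\frac34pm\rceil$. By Claim 2 and a union bound over $\tau$ and over $\Sigma$ with $|\Sigma|=h$, conditionally on $\mathcal G$ the probability that some $e_\tau$ has at least $h$ sites with $\big||v|-\theta\big|\le\sqrt\delta$ is at most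
$$2^{|F|}\cdot\delta^{-pm/16}\cdot2^{pm}\cdot2^{pm/2}(C_2\sqrt\delta)^{pm/4}\le\big(4\,C_2^{1/4}\delta^{1/16}\big)^{pm}<1$$
for $\delta$ below an absolute constant. (The factor $2^{|F|}\le2^{pm/2}$ is $1/\mathbb P(\mathcal G)$.) Fix $\xi\in\mathcal G$ for which this does not happen.

**Step 2: from $e_\tau$ to $e$.** Let $e\in E'$ and $y(e)\in U_\tau$. By (7) and the Lipschitz property of the $b_n$ on $Y$, all $v_{i\alpha}$ and all $\tilde x_{i\alpha}$ differ by at most $\Lambda_0\delta$ between $e$ and $e_\tau$. So
$$\|\zeta(e)-\zeta(e_\tau)\|_2^2\le\sum_s\frac{\|\xi(s)\|^2}l\,\big|(\tilde x(e)-\tilde x(e_\tau))^\wedge(s)\big|^2\le36\,pl\,\Lambda_0^2\delta^2.$$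
Hence $|\zeta_{i\alpha}(e)-\zeta_{i\alpha}(e_\tau)|>\sqrt\delta$ for at most $36\,pl\,\Lambda_0^2\delta=144K\Lambda_0^2\delta\,pm\le pm/16$ sites, if $144K\Lambda_0^2\delta\le\frac1{16}$. At every other site $\theta$ changes by at most $\frac14\sqrt\delta$, so $\big||v(e)|-\theta(e)\big|\le\delta$ implies
$$\big||v(e_\tau)|-\theta(e_\tau)\big|\le\delta+\Lambda_0\delta+\tfrac14\sqrt\delta\le\sqrt\delta,$$
if $(1+\Lambda_0)\sqrt\delta\le\frac34$. So the count for $e$ is at most $(h-1)+pm/16\le\frac{13}{16}pm$. $\square$

Fix this $\xi$ from now on, and assume also $\delta<\frac1{64}$.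

## 11. Snapping near $E'$: the complex $\mathcal D$

For $e\in E$ let $\Psi_{i\alpha}(e)=\mathrm{sgn}(v_{i\alpha})\,\kappa(|v_{i\alpha}|-\theta_{i\alpha})$, with $\kappa$ as in Lemma 2. Since $\theta\ge\frac14>\delta$, $\Psi_{i\alpha}$ vanishes for $v_{i\alpha}$ near $0$. So $\Psi:E\to[-1,1]^{\mathbb Z/p\times A}$ is continuous, and it is $G$-equivariant.

**The target.** Use the cubical structure on $[-1,1]^{\mathbb Z/p\times A}$ with vertex set $\{-1,0,1\}^{\mathbb Z/p\times A}$. Let $\mathcal D$ consist of all closed cells of dimension at most $h'$ for which there are $\alpha,i_0,i_1$ such that on the cell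

- either coordinate $(i_0,\alpha)$ is $\equiv1$ and coordinate $(i_1,\alpha)$ is in $[-1,0]$,
- or coordinate $(i_0,\alpha)$ is $\equiv-1$ and coordinate $(i_1,\alpha)$ is in $[0,1]$.

Both conditions pass to faces, so $\mathcal D$ is a $G$-invariant subcomplex, and $|\mathcal D|$ contains no point constant in $i$. As $p$ is prime, $G$ acts freely on $|\mathcal D|$. The barycentric subdivision of $\mathcal D$ is a finite free $G$-simplicial complex of dimension at most $h'$.

**The domain.** Let
$$O=\Big\{e\in E:\ \#\{(i,\alpha):\big||v_{i\alpha}|-\theta_{i\alpha}\big|\le\delta\}\le h',\ \max_{i,\ \alpha\in A}|v_{i\alpha}-e_{i\alpha}|<\tfrac1{128}\Big\}.$$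
$O$ is open, since the count is upper semicontinuous, and $G$-invariant. By Claim 3 and the bound $|v-e|\le\frac1{256}$ on $E'$, $E'\subset O$.

**$\Psi(O)\subset|\mathcal D|$.** Let $e\in O$. A coordinate of $\Psi(e)$ outside $\{-1,0,1\}$ requires $\big||v|-\theta\big|<\delta$, so there are at most $h'$ of them, and the minimal cell containing $\Psi(e)$ has dimension at most $h'$. Some $|e_{i_0\alpha}|=1$, say $e_{i_0\alpha}=1$. Then $v_{i_0\alpha}>\frac{127}{128}>\frac34+\delta$, so $\Psi_{i_0\alpha}=1$. Because $\sum_ie_{i\alpha}=0$ there is $i_1$ with $e_{i_1\alpha}\le0$. Then $v_{i_1\alpha}<\frac1{128}<\frac14-\delta$; if $v_{i_1\alpha}\ge0$ this gives $\Psi_{i_1\alpha}=0$, and if $v_{i_1\alpha}<0$ then $\Psi_{i_1\alpha}\in[-1,0]$. On the minimal cell, coordinate $(i_0,\alpha)$ is $\equiv1$ and coordinate $(i_1,\alpha)$ stays in $[-1,0]$. So the cell belongs to $\mathcal D$. The case $e_{i_0\alpha}=-1$ is symmetric.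

## 12. Voting away from $E'$: the complexes $\mathcal B_j$

**Measuring a violation.** For $j\ge2$, $u\in\mathbb Z/p$, $\alpha=(n,g)\in A\cup B$, with $y=y(e)$, let $\beta_{j,u,\alpha}(e)$ be the $(w_j+1)$-th largest of the $N_j\ge w_j+1$ numbers $\mathrm{dist}(y_n(g,u+\omega),\mathbb R\setminus\Theta^j_\omega)$, $0\le\omega<N_j$. It is continuous in $e$, and it is positive if and only if
$$c(u):=\#\{0\le\omega<N_j:\ y_n(g,u+\omega)\in\Theta^j_\omega\}\ge w_j+1,$$
that is, if the constraint of $X$ at level $j$ and position $u$ is violated on the line $\alpha$. Lines outside $A\cup B$ are zero and lie in $X$, and the lines in $A\cup B$ are $p$-periodic. So $e\in E'$ if and only if all $\beta_{j,u,\alpha}(e)=0$.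

**Voting.** Fix $j,\alpha,e$. For each $\omega$ the map $u\mapsto u+\omega$ permutes $\mathbb Z/p$, and the $\Theta^j_\omega$ are disjoint in $\omega$. Hence
$$\sum_{u\in\mathbb Z/p}c(u)=\sum_{i\in\mathbb Z/p}\#\{\omega:\ y_n(g,i)\in\Theta^j_\omega\}\le p.$$
So at most $p/(w_j+1)$ of the $u$ have $\beta_{j,u,\alpha}(e)>0$. This holds for every $e\in E$, also when $N_j>p$.

**The target.** Let $\mathcal B_j$ be the simplicial complex with vertices in $\mathbb Z/p\times(A\cup B)$ whose simplices are the nonempty sets containing, for each $\alpha$, at most $p/(w_j+1)$ vertices $(u,\alpha)$. It may be empty, and then $\beta_{j,u,\alpha}\equiv0$ by voting. $G$ acts by $\gamma(u,\alpha)=(u-1,\alpha)$. As in the example of Section 6, a fixed point would have a $G$-invariant supporting simplex, containing all $p$ vertices $(u,\alpha)$ for some $\alpha$, which is impossible since $p/(w_j+1)<p$. So $\mathcal B_j$ is free, and $\dim\mathcal B_j+1\le(m+l)p/(w_j+1)$.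

**The map.** Let $\beta_j(e)=\sum_{u,\alpha}\beta_{j,u,\alpha}(e)$. Where $\beta_j(e)>0$,
$$e\mapsto\beta_j(e)^{-1}\sum_{u,\alpha}\beta_{j,u,\alpha}(e)\,[u,\alpha]$$
is a continuous map into $|\mathcal B_j|$. Since $y(\gamma e)=S^{(1,0)}y(e)$, we have $\beta_{j,u,\alpha}(\gamma e)=\beta_{j,u+1,\alpha}(e)$, so the map is equivariant and $\beta_j$ is $G$-invariant.

## 13. The join and the contradiction with Dold's theorem

**Finitely many levels suffice.** The compact sets $E'_k=\{e\in E:\beta_j(e)=0\text{ for }2\le j\le k\}$ decrease to $E'$, which is contained in the open set $O$. So $E'_k\subset O$ for some $k$.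

**The map.** Let $\mu(e)=\mathrm{dist}(e,E\setminus O)$ for the sup-metric, which is $G$-invariant ($\mu\equiv1$ if $O=E$). If $\mu(e)=0$ then $e\notin O$, so $e\notin E'_k$ and $\beta_j(e)>0$ for some $2\le j\le k$. Hence $\mu+\sum_{2\le j\le k}\beta_j>0$ on $E$. Use the invariant functions $\mu,\beta_2,\dots,\beta_k$, normalized to sum $1$, as join coordinates, together with $\Psi$ on $O=\{\mu>0\}$ and the maps of Section 12 on $\{\beta_j>0\}$. This gives a continuous $G$-map
$$E\longrightarrow\mathcal D*\mathcal B_2*\dots*\mathcal B_k,$$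
where factors that are empty (and $\mathcal D$, if $O=\emptyset$) are omitted. The target is a finite free $G$-complex.

**Its dimension.** By (1) and $l=4Km$, the dimension of the join is at most
$$h'+\sum_{2\le j\le k}\frac{(m+l)p}{w_j+1}\le\tfrac{13}{16}pm+pm\,(1+4K)\sum_{j\ge2}\frac1{w_j}\le\tfrac{13}{16}pm+\tfrac1{16}pm=\tfrac78pm\le(p-1)m-2.$$
The last step is $m+2\le pm/8$, which holds since $p\ge24$ and $m\ge1$. But $E$ is a sphere of dimension $(p-1)m-1$, hence $((p-1)m-2)$-connected. This contradicts Dold's theorem (F1).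

**The size of $\delta$.** The requirements were
$$\delta<\tfrac1{64},\qquad C_2\sqrt\delta<1,\qquad 4C_2^{1/4}\delta^{1/16}<1,\qquad 144K\Lambda_0^2\delta\le\tfrac1{16},\qquad (1+\Lambda_0)\sqrt\delta\le\tfrac34.$$
They hold for all sufficiently small $\delta$. They depend only on $\Lambda_0$, so on $\rho$ and $c$, and not on $L$: the number $p$, the sphere $E$ and all the complexes depend on $L$, but the functions $b_n$ were chosen before $L$ appeared. This proves Proposition 2, and with Sections 3 and 4 the Theorem. $\blacksquare$
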